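# Draws in a token game on $\mathbb Z^d$ with random holes

## A star, two squares, and the lattice without holes

Put a token on a vertex of a graph, and let two players alternately move it to a neighboring vertex that has not been visited before; the starting vertex counts as visited. A player who cannot move loses. Player 1 (P1) moves first, Player 2 (P2) second.

Take first a star in $\mathbb Z^2$: the center $(1,0)$ and the three leaves $(0,0)$, $(2,0)$, $(1,1)$, with every other site forbidden. From the center, P1 steps to a leaf and P2 is stuck, so P1 wins. From a leaf, P1 must step to the center, P2 steps to another leaf, and P1 is stuck, so P2 wins.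

Take next a $2\times2$ square. From any start the token runs around the square. P1, P2, P1 move, and then every site is visited and P2 is to move. So P1 wins.

Now take the $3\times3$ square $\{0,1,2\}^2$ and start at the corner $(0,0)$. The other eight cells are tiled by the dominoes
$$(1,0)(2,0),\quad (0,1)(0,2),\quad (1,1)(2,1),\quad (1,2)(2,2).$$
P2 answers every move of P1 by going to the other half of the domino. Before each move of P1 the visited set consists of the start and of whole dominoes, so P1 always enters a fresh domino and P2 always has an answer. The board is finite, so P1 gets stuck: P2 wins. If the start is $(1,0)$ instead, P1 plays along the same dominoes. P2 then only ever moves to cells with odd coordinate sum, all of which lie in dominoes, and each domino P2 enters is fresh. So now P1 always has an answer, and P1 wins.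

Finally take all of $\mathbb Z^d$, with nothing forbidden, and start at the origin $o$. Pair the sites on each line parallel to $e_1$ as $\{2k,2k+1\}$, where the numbers are first coordinates. P1, playing along this pairing, is never stuck. Next change the pairing on the line through $o$ to $\dots,\{-2,-1\},\{1,2\},\{3,4\},\dots$, which leaves out only $o$. P2, playing along this second pairing, is never stuck either. So neither player can force a win: with no holes, the game is a draw.

What happens if a small random proportion of the sites is forbidden? The first thing to try is to repair the pairings. A pairing of all open sites no longer exists. Suppose that some open site $y$ has two open neighbors whose other neighbors are all forbidden. Each of these two dead ends can only be paired with $y$, so one of them stays unpaired. This pattern involves finitely many sites and has positive probability, so it occurs somewhere almost surely (disjoint translates of it are independent). A player who follows an incomplete pairing is in trouble exactly when the opponent brings the token to an unpaired site. Whether the opponent can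 do this depends on long alternating paths, and no bounded window decides it. So we need a global description of who wins, and then a way to control it probabilistically.

## The random game and three theorems

**Definition (the game).** Let $d\ge2$ and $p\in(0,1)$. Each site of $\mathbb Z^d$ is independently *closed* with probability $p$ and otherwise *open*; $C$ is the random set of closed sites. The token starts at $o$, which is visited. We take $o$ to be open and write $\mathbb P_o=\mathbb P(\cdot\mid o\notin C)$. A move goes from the current site to any open nearest neighbor that has not been visited. A player who cannot move loses. Both players know $C$ at all times.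

**Definition (strategies and draws).** A *position* is the current site together with the set of visited sites. A *strategy* assigns a legal move, where one exists, to each position in which its owner is to move. If play goes on forever, nobody wins. A strategy is *winning* if it makes its owner win against every strategy of the other player. "P1 wins" means that P1 has a winning strategy, and similarly for P2. The game is a *draw* if neither player has one.

The problem comes from Alexander E. Holroyd, Irène Marcovici and James B. Martin, "Percolation games, probabilistic cellular automata, and the hard-core model", arXiv:1503.05614 (2015). It asks whether there are $p\in(0,1)$ and $d\ge2$ for which this game is a draw with positive probability, and it is stated there as unknown whether any exist. The answer is yes.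

**Theorem 1.** Let $d\ge3$. There is $p_0(d)>0$ such that $\mathbb P_o(\text{draw})>0$ for all $p\in(0,p_0(d))$. Moreover $\mathbb P_o(\text{draw})\to1$ as $p\to0$.

**Theorem 2.** Let $d\ge3$. As $p\to0$,
$$\mathbb P_o(\text{P1 wins})=2d\,p^{2d-1}+O(p^{2d}),\qquad \mathbb P_o(\text{P2 wins})=p^{2d}+O(p^{2d+1}).$$
Hence $\mathbb P_o(\text{draw})=1-2d\,p^{2d-1}+O(p^{2d})$.

**Theorem 3.** Let $d=2$. For every $p\in(0,1)$, $\mathbb P_o(\text{draw})=0$.

So, for $d\ge2$, some $p\in(0,1)$ gives draws with positive probability if and only if $d\ge3$.

The proof turns the game into a question about maximum independent sets. For $d\ge3$ a Peierls argument follows, in which the configuration and the disorder are shifted together, in the spirit of Ding–Zhuang for the random-field Ising model, with a coarse-graining of Fisher–Fröhlich–Spencer type. For $d=2$ the argument is of Aizenman–Wehr type.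

**Notation.** A site $x$ is even or odd according to $\sum_ix_i$; so $o$ is even. $\Lambda_N=[-N,N]^d\cap\mathbb Z^d$; $x\sim y$ means nearest neighbors; $N(T)$ is the set of sites adjacent to some site of $T$, and $N(x)=N(\{x\})$. For finite $A$, $\partial A$ is the set of nearest-neighbor edges between $A$ and $A^c$. In such an edge the endpoint in $A$ is *inner*, the other one *outer*, and $\partial^+A$ is the set of outer endpoints. The plain letter $C$ is always the closed set; the letters $C_0,C_1,\dots$ and $c,c',c_0$ are positive constants depending only on $d$.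

## Finite boards: matchings and maximum independent sets

A *matching* of a finite graph $H$ is a set of disjoint edges, and $\nu(H)$ is the largest size of one. A vertex is *covered* by a matching if it lies in one of its edges, and *missed* otherwise. An *independent set* is a set of vertices without edges between them. $\alpha(H)$ is the largest size of one, and an independent set of that size is an MIS (maximum independent set). König's theorem says that $\alpha(H)=|H|-\nu(H)$ for bipartite $H$. We also use that a maximum matching admits no *augmenting path*, that is, no path between two missed vertices whose edges are alternately outside and inside the matching.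

**Lemma 1.** In the game on a finite bipartite graph $H$ started at $v$: P2 wins iff $v$ is in every MIS of $H$; P1 wins iff some MIS omits $v$.

The examples agree. In the star the three leaves form the only MIS: the center is omitted and each leaf is always in. In the $2\times2$ square each diagonal is an MIS, so every vertex is omitted by one of them.

*Proof.* Play is finite, so exactly one player wins.

**Step 1 (P1 wins if every maximum matching covers $v$).** Fix a maximum matching $M$ and let P1 always move along $M$. Let $x_0=v,x_1,\dots,x_{2j}$ be the play so far, with P1 to move. The edges $x_0x_1,\dots,x_{2j-2}x_{2j-1}$ are in $M$. If $x_{2j}$ were missed, replacing these edges by $x_1x_2,\dots,x_{2j-1}x_{2j}$ would give a matching of the same size that misses $v$, a contradiction. So $x_{2j}$ is covered. Its partner is unvisited, because $x_0,\dots,x_{2j-1}$ are matched among themselves. So P1 can always move, and wins.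

**Step 2 (P2 wins if some maximum matching $M$ misses $v$).** Let P2 always move along $M$. After P1 moves to $x_{2j+1}$, the edges $x_1x_2,\dots,x_{2j-1}x_{2j}$ are in $M$. If $x_{2j+1}$ were missed, $x_0x_1\dots x_{2j+1}$ would be an augmenting path. So $x_{2j+1}$ is covered. Its partner is unvisited, since $x_0$ is missed and $x_1,\dots,x_{2j}$ are matched among themselves. So P2 can always move, and wins.

**Step 3 (translation into independent sets).** By Steps 1 and 2, P2 wins iff some maximum matching misses $v$, that is, iff $\nu(H-v)=\nu(H)$. By König's theorem for $H$ and $H-v$ this means $\alpha(H-v)=|H|-1-\nu(H)=\alpha(H)-1$, that is, $v$ is in every MIS. $\square$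

For finite $V\subset\mathbb Z^d$ let $\alpha_V(C)$ be the maximum size of an independent set of the graph induced on $V\setminus C$. Adding one vertex to a graph raises $\alpha$ by $0$ or $1$, so
$$|\alpha_V(C\cup\{x\})-\alpha_V(C\setminus\{x\})|\le1. \tag{1}$$

## Two truncations of the lattice

We want finite boards on which a win carries over to the infinite game. The truncation must not take moves away from the loser. Define
$$V_N^e=\Lambda_N\cup\{\text{even }x\in\Lambda_{N+1}\},\qquad V_N^o=\Lambda_N\cup\{\text{odd }x\in\Lambda_{N+1}\}.$$
Odd sites of $V_N^e$ lie in $\Lambda_N$, and their neighbors are even sites of $\Lambda_{N+1}$. So *all neighbors of odd sites of $V_N^e$ are in $V_N^e$*, and likewise all neighbors of even sites of $V_N^o$ are in $V_N^o$. For $d=2$, $N=1$: $\Lambda_1$ has five even and four odd sites, $\Lambda_2$ has thirteen even sites, so $V_1^e$ has thirteen even and four odd sites.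

Both sets have a connected infinite complement. Indeed $\Lambda_{N+1}^c$ is connected, and each further site of the complement has a coordinate $\pm(N+1)$, hence a neighbor in $\Lambda_{N+1}^c$.

**Lemma 2.** Let $x$ be an open even starting site. If P1 wins on $V_N^e\setminus C$ for some $N$ with $x\in\Lambda_N$, then P1 wins the infinite game. If P1 wins the infinite game, then P1 wins on $V_N^e\setminus C$ for all large $N$. The same two statements hold for P2 with $V_N^o$. For odd $x$ the same holds with $e,o$ exchanged.

*Proof.* Let $x$ be even; then P2 always moves from odd sites.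

**Step 1 (from finite to infinite).** If P1 uses a strategy that wins on $V_N^e\setminus C$, P1's moves stay in $V_N^e$, and P2's options from odd sites of $V_N^e$ are the same as in the infinite graph. So the whole play stays in $V_N^e$ and P1 wins.

**Step 2 (from infinite to finite).** Given a winning strategy of P1 in the infinite game, consider the tree of all plays consistent with it. It is finitely branching and has no infinite branch, hence it is finite (König's infinity lemma), and all these plays stay in some $\Lambda_{N_0}$. For $N\ge N_0$ the strategy wins on $V_N^e\setminus C$, since P2's legal moves from odd sites are unchanged.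

**Step 3 (the other cases).** P1 moves from even sites, so the same argument with $V_N^o$ handles P2. For odd $x$ the parities are exchanged. $\square$

In particular $\{\text{P1 wins}\}$ and $\{\text{P2 wins}\}$ are countable unions of events depending on finitely many sites, hence measurable. Each is contained in the event that the finite win occurs for all large $N$, so Fatou's lemma gives
$$\mathbb P_o(\text{not draw})\le\liminf_N\mathbb P_o(\text{P1 wins on }V_N^e\setminus C)+\liminf_N\mathbb P_o(\text{P2 wins on }V_N^o\setminus C). \tag{2}$$

The task for $d\ge3$ is now a finite one. On $V_N^e$ the even sites are favored by the boundary, and we must show that it is unlikely, uniformly in $N$, that some MIS omits the even site $o$.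

## Contours, and shifting the holes together with the independent set

**Definition (contours).** $\mathcal A$ is the set of finite connected $A\subset\mathbb Z^d$ with $o\in A$ and $A^c$ connected, and $\mathcal A_n=\{A\in\mathcal A:|\partial A|=n\}$.

Every axis-parallel line meeting $A$ contains at least two edges of $\partial A$. The $d$ lines through $o$ give $n\ge2d$. If $A\in\mathcal A_n$ contains a site with some coordinate equal to $\pm m$, then by connectedness that coordinate takes at least $m+1$ values on $A$. Choosing one site for each value and a line in one fixed other direction through it, we get $m+1$ distinct lines, so $n\ge2(m+1)$. Hence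
$$A\in\mathcal A_n\ \Longrightarrow\ A\subset\Lambda_n, \tag{3}$$
and $\mathcal A_n$ is finite.

Suppose an MIS $I$ of $V_N^e\setminus C$ omits $o$. We expect a region $A$ around $o$ where $I$ follows the wrong parity, with even sites preferred outside. A Peierls argument wants to correct $I$ inside $A$ and gain an amount proportional to $|\partial A|$. The natural correction is to translate $I\cap A$ by a unit vector $u$. This turns odd sites into even ones and frees room at the side of $A$ from which we shift. If there are no holes this works. With holes, translated points may land on closed sites. In a cube of side $L$ the expected number of closed sites is $pL^d$, whereas the gain we hope for is about $|\partial A|/(2d)=L^{d-1}$. Once $L>1/p$ this method of counting no longer gives a gain. The way out is to move the holes by the same shift. The price is that $C$ is replaced by another configuration, so we must do it by a bijection that preserves the law of $C$.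

**Definition (shift permutation).** For $u\in\{\pm e_i\}$ and a finite set $A$ (not necessarily connected) let $\pi=\pi_A^u:\mathbb Z^d\to\mathbb Z^d$ be given by $\pi(x)=x+u$ for $x\in A$; by $\pi(y)=y-ru$ for $y\in(A+u)\setminus A$, where $r\ge1$ is maximal with $y-u,\dots,y-ru\in A$; and by $\pi(x)=x$ otherwise.

For example, if $A=\{0,e_1,2e_1\}$ and $u=e_1$, then $\pi$ is the cycle $0\to e_1\to2e_1\to3e_1\to0$. If $u=e_2$, then $\pi$ exchanges each of the three sites with the site above it. In general each maximal run $\{z,z+u,\dots,z+(r-1)u\}$ of $A$ together with $z+ru$ is permuted cyclically, and these sets are disjoint. So $\pi$ is a bijection. Let $\pi(C)$ be the image set; thus $\pi(x)\in\pi(C)$ iff $x\in C$. Moreover $\pi$ moves only sites of $A\cup\partial^+A$, and $\pi^{-1}$ maps $A\setminus(A+u)$ (the first points of runs) bijectively onto $(A+u)\setminus A\subset\partial^+A$.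

**Lemma 3.** Suppose $o\notin C$ and either $V=V_N^e$ and an MIS $I$ of $V\setminus C$ has $o\notin I$, or $V=V_N^o$ and an MIS $I$ of $V\setminus C$ has $o\in I$. Then there is $A\in\mathcal A$ with $A\subset V$ such that, with $\kappa(A)=|C\cap\partial^+A|$, for some $u$
$$\alpha_V(\pi_A^u(C))\ \ge\ \alpha_V(C)+\frac{|\partial A|}{2d}-3\kappa(A). \tag{4}$$
Moreover, in the first case:

- (a) $I\cap\partial^+A=\emptyset$;
- (b) a site of $I\cap A$ having a neighbor outside $A$ is odd;
- (c) every edge of $\partial A$ with odd inner endpoint has outer endpoint in $C$.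

In the second case the same holds with "odd" replaced by "even".

*Proof.* First case.

**Step 1 (construct the contour).** Let
$$B=\{x\in V\setminus C\text{ even}:x\notin I\}\cup\{y\in V\setminus C\text{ odd}:y\in I\}.$$
This is the set of sites with the wrong parity, and $o\in B$. Let $B_o$ be the connected component of $B$ containing $o$, and let $A$ be the complement of the infinite component of $\mathbb Z^d\setminus B_o$. Then $A$ is finite and $A^c$ is connected. $A$ is connected, since it consists of $B_o$ and of finite components of $\mathbb Z^d\setminus B_o$, each adjacent to $B_o$. Since $V^c$ is connected, infinite and disjoint from $B_o$, it lies in $A^c$; so $A\subset V$.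

**Step 2 (prove (a), (b), (c)).** Let $\{x,y\}$ be an edge with $x\in A$, $y\notin A$. If $x\notin B_o$, then $x$ and $y$ would be in the same component of $\mathbb Z^d\setminus B_o$, but $y$ is in the infinite one and $x$ is not. So $x\in B_o$. Then $y\notin B$, for otherwise $y\in B_o\subset A$.

If $x$ is even, then $x\notin I$. The site $y$ is odd; if $y\in V\setminus C$, then $y\notin B$ says $y\notin I$, and otherwise $y\notin I$ trivially. If $x$ is odd, then $x\in I$. The site $y$ is even and in $V$, because odd sites of $V_N^e$ have all their neighbors in $V_N^e$. Then $y\notin B$ gives $y\in C$ or $y\in I$, and $y\in I$ contradicts independence. So $y\in C$. In both cases $y\notin I$, which is (a). Even inner endpoints are not in $I$, which is (b). The odd case is (c).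

**Step 3 (define the shifted set).** Fix $u$, write $\pi=\pi_A^u$, and put
$$I''=(I\setminus A)\ \cup\ \{x+u:x\in I\cap A,\ x+u\in A\}\ \cup\ J,\qquad J=\{x\in A\text{ even}:x-u\notin A,\ \pi^{-1}(x)\notin C\}.$$
The set $J$ uses the room that the shift frees.

**Step 4 ($I''$ is a subset of $V\setminus\pi(C)$).** A site of $I\setminus A$ is not in $\partial^+A$ by (a), so $\pi$ fixes it. It is not in $C$, hence not in $\pi(C)$. If $x\in I\cap A$, then $x\notin C$, so $x+u=\pi(x)\notin\pi(C)$. Sites of $J$ are not in $\pi(C)$ by definition. The last two parts lie in $A\subset V$.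

**Step 5 ($I''$ is independent).** The set $I\setminus A$ and the translated part are each independent, and $J$ consists of even sites. No site of $I\setminus A$ is adjacent to $A$, by (a). Suppose $w=x+u\in A$ with $x\in I\cap A$ is adjacent to $j\in J$. Then $w$ is odd and $x$ is even. But $x=w-u$ is adjacent to $j-u\notin A$, which contradicts (b).

**Step 6 (count $I''$).** The three parts are disjoint: they lie outside $A$, in $A\cap(A+u)$, and in $A\setminus(A+u)$. The sites $x\in I\cap A$ with $x+u\notin A$ are odd by (b), and then $x+u\in C\cap\partial^+A$ by (c). So at most $\kappa=\kappa(A)$ sites are lost by the translation. Let $N_u=\#\{x\in A\text{ even}:x-u\notin A\}$. Since $\pi^{-1}$ maps these sites injectively into $\partial^+A$, $|J|\ge N_u-\kappa$. Hence $|I''|\ge|I|+N_u-2\kappa$.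

**Step 7 (choose $u$).** The sum $\sum_uN_u$ is the number of edges of $\partial A$ with even inner endpoint. By (c), edges with odd inner endpoint end in $C\cap\partial^+A$, so there are at most $2d\kappa$ of them. So $\sum_uN_u\ge|\partial A|-2d\kappa$, and some $u$ has $N_u\ge|\partial A|/(2d)-\kappa$. Since $|I|=\alpha_V(C)$, (4) follows.

**Step 8 (the second case).** Exchange the parities. Put $B=\{x\in V\setminus C\text{ even}:x\in I\}\cup\{y\in V\setminus C\text{ odd}:y\notin I\}\ni o$ and let $J$ consist of odd sites. In Step 2 an even inner endpoint is now in $I$, and its outer neighbor is in $V$ because even sites of $V_N^o$ have all their neighbors in $V_N^o$. The rest is word for word the same. $\square$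

Two checks. If $C=\emptyset$, then $\pi(C)=C$ and $\kappa=0$, so (4) is contradictory. Hence P1 does not win on $V_N^e$, P2 does not win on $V_N^o$, and we recover the draw on the lattice without holes. For the second check let $d=2$ and consider $V=V_1^e$ with $C\cap V=N(e_1)\setminus\{o\}=\{(2,0),(1,1),(1,-1)\}$. Ten even and four odd sites are open. The edges from $(1,0)$ to $o$, $(0,1)$ to $(0,2)$, $(-1,0)$ to $(-2,0)$, $(0,-1)$ to $(0,-2)$ form a matching that covers all odd sites, so $\nu=4$ and $\alpha_V(C)=10$. The open even sites other than $o$, together with $e_1$, form an MIS that omits $o$. Here $B=A=\{o,e_1\}$, $|\partial A|=6$, and the three edges with odd inner endpoint $e_1$ end in $C$, as (c) says.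

Fix $V$, one of the sets $V_N^e,V_N^o$, and for finite $A$ put
$$X_A^u=\alpha_V(C)-\alpha_V(\pi_A^u(C)),\qquad X_\emptyset^u=0.$$

**Definition (bad events).** $\mathrm{Bad}_n$ is the event that for some $A\in\mathcal A_n$ either $\kappa(A)\ge n/(12d)$, or $|X_A^u|\ge n/(4d)$ for some $u$.

If $|\partial A|=n$ and $\kappa(A)<n/(12d)$, then (4) gives $X_A^u<-\frac n{2d}+\frac{3n}{12d}=-\frac n{4d}$ for some $u$. So
$$\text{in the situation of Lemma 3, }\mathrm{Bad}_n\text{ occurs with }n=|\partial A|. \tag{5}$$

## How far a shift can move the independence number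

Since $\pi_A^u(C)$ has the same law as $C$, $X_A^u$ has mean zero. We need its tails, and we want them for differences $X_A^u-X_{A'}^u$. Fix $u$ and write $\pi_A$, $X_A$.

**Lemma 4.** For finite $A\ne A'$ and $t>0$,
$$\mathbb P(|X_A-X_{A'}|\ge t)\le2\exp\Big(-\frac t4\log\Big(1+\frac t{6p\,|A\triangle A'|}\Big)\Big). \tag{6}$$

*Proof.*

**Step 1 (reduce to one permutation with small support).** Let $D=\pi_A(C)$, which is again i.i.d. with parameter $p$, and $\rho=\pi_{A'}\pi_A^{-1}$. Then $X_A-X_{A'}=\alpha_V(\rho(D))-\alpha_V(D)$. Let $S=\{z:\rho(z)\ne z\}$, a finite deterministic set with $\rho(S)=S$. Putting $z=\pi_A(x)$ we see that $m:=|S|=\#\{x:\pi_A(x)\ne\pi_{A'}(x)\}$.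

**Step 2 (show $m\le3|A\triangle A'|$).** Let $\pi_A(x)\ne\pi_{A'}(x)$. At most $|A\triangle A'|$ such $x$ lie in $A\triangle A'$. On $A\cap A'$ both maps are $x\mapsto x+u$, so otherwise $x\notin A\cup A'$. Then $x-u\in A\cup A'$, since otherwise both maps fix $x$. At most $|A\triangle A'|$ such $x$ have $x-u\in A\triangle A'$. In the remaining case $x-u\in A\cap A'$, and the lengths $r,r'$ of the runs ending at $x-u$ in $A$ and in $A'$ differ. Put $z=x-(\min(r,r')+1)u$; then $z\in A\triangle A'$. Since $z+u,\dots,x-u\in A\cap A'$ and $x\notin A\cup A'$, $x$ is determined by $z$ as the first of $z+u,z+2u,\dots$ outside $A\cup A'$. This gives at most $|A\triangle A'|$ further points.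

**Step 3 (a martingale).** If $m=0$, the difference vanishes. Otherwise let $g=\alpha_V(D)-\alpha_V(\rho(D))$ and condition on $D$ off $S$. On $S$, both $D$ and $\rho(D)$ are i.i.d. with parameter $p$, and they agree off $S$. So $g$ has conditional mean $0$. Changing one coordinate of $D$ changes one coordinate of $\rho(D)$, so by (1) it changes $g$ by at most $2$. Enumerate $S$, let $D_k$ be the indicator that the $k$-th site is in $D$, and take the conditional expectations of $g$ given $D_1,\dots,D_k$. The increments of this martingale are $\theta_k(D_k-p)$, where $\theta_k$ is the difference of the conditional expectations of $g$ given the past and $D_k=1$, respectively $D_k=0$. So $\theta_k$ depends on the past only, and $|\theta_k|\le2$.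

**Step 4 (exponential moments).** With $\varphi(s)=e^s-1-s$,
$$\mathbb Ee^{s(D_k-p)}=e^{-sp}(1+p(e^s-1))\le e^{p\varphi(s)},\qquad\varphi(s)\le\varphi(|s|),$$
the last because $\sinh a\ge a$ for $a\ge0$. As $\varphi$ is increasing on $[0,\infty)$, taking the factors one after the other gives, for $\lambda>0$,
$$\mathbb P(g\ge t)\le\exp(mp\,\varphi(2\lambda)-\lambda t).$$
Choose $e^{2\lambda}=1+x$ with $x=\frac t{2mp}$. Then $\varphi(2\lambda)=x-\log(1+x)$ and $\lambda t=mp\,x\log(1+x)$, so the bound is $\exp(-mp\,h(x))$ with $h(x)=(1+x)\log(1+x)-x$. Since $\log(1+x)\ge\frac{2x}{2+x}$ for $x\ge0$, $h(x)\ge\frac x2\log(1+x)$. So $\mathbb P(g\ge t)\le\exp(-\frac t4\log(1+\frac t{2mp}))$. The same holds for $-g$, and $m\le3|A\triangle A'|$. $\square$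

The plain Peierls argument would now apply (6) with $A'=\emptyset$ and $t=n/(4d)$ and sum over $A\in\mathcal A_n$. The bound for one $A$ is
$$2\exp\Big(-\frac n{16d}\log\Big(1+\frac n{24dp\,|A|}\Big)\Big).$$
Here is where this stops working. Take the cube $\{0,\dots,2L-1\}^d$ and put extra sites, or bumps, on its top face, at exactly $j=\lfloor L^{d-1}/2\rfloor$ of the $L^{d-1}$ positions $(z,2L)$ with $z\in\{0,2,\dots,2L-2\}^{d-1}$. Each bump adds $2d-2$ edges to the boundary, so all these sets are in $\mathcal A_n$ with the same $n=2d(2L)^{d-1}+(2d-2)j$. Their number is $\binom{L^{d-1}}j\ge2^{L^{d-1}}/(L^{d-1}+1)$, which is exponential in $n$. But $|A|\ge(2L)^d$ is of order at least $n^{d/(d-1)}$. By $\log(1+s)\le s$ the exponent above is at most a constant times $n^{(d-2)/(d-1)}/p$. For $d=3$ this is $\sqrt n/p$, which does not compensate $e^{cn}$ sets once $n$ is large. So for fixed $p$ the union bound exceeds $1$.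

The same example shows what to do. Two of these sets differ in at most $L^{d-1}$ sites, which is less than $n$. So (6) bounds the probability that $X_A-X_{A'}$ is at least $n/(8d)$ in absolute value by $2\exp(-c\,n\log(1+c'/p))$, and for small $p$ this does beat exponentially many choices. The rough shape should be treated separately from the fine details. A rough shape costs a weak estimate but there are few rough shapes; the details are many but cheap. This will be done at all dyadic scales.

## Contours seen at scale $2^k$

Two sites are $*$-adjacent if their $\ell_\infty$-distance is $1$, and a set is $*$-connected if it is connected for this adjacency.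

**Lemma 5.** If $A$ is finite and nonempty and $A,A^c$ are connected, then the set $W$ of endpoints of edges of $\partial A$ is $*$-connected.

For $A=\{o\}$, $W$ consists of $o$ and its $2d$ neighbors.

*Proof.*

**Step 1 (reduce to 4-cycles).** The four vertices of a 4-cycle of $\mathbb Z^d$ are pairwise at $\ell_\infty$-distance at most $1$. So it suffices that the graph on $\partial A$, in which two edges are joined when they lie in a common 4-cycle, is connected. Suppose it is not. Then $\partial A=E_1\sqcup E_2$ with both parts nonempty, and no 4-cycle meets both.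

**Step 2 (a walk that meets $E_1$ once).** Take $f_i\in E_i$ and a closed walk that traverses $f_1$ from $A$ to $A^c$, stays in $A^c$ up to $f_2$, traverses $f_2$, and returns inside $A$ to its start. It uses exactly two edges of $\partial A$, namely $f_1$ and $f_2$, once each.

**Step 3 (closed walks are mod-2 sums of 4-cycles).** Call the edge set mod 2 of a walk the set of edges traversed an odd number of times. Keep the starting point of a closed walk and transpose two consecutive steps along different axes. This changes the edge set mod 2 by the edge set of a 4-cycle. After finitely many transpositions the steps are sorted by axis. As the walk is closed, the steps along each axis have zero net displacement and run along a single line. So each edge is traversed equally often in both directions, and the edge set mod 2 is empty. Hence the original edge set mod 2 is a mod-2 sum of 4-cycles.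

**Step 4 (parity contradiction).** Each 4-cycle meets the cut $\partial A$ in an even number of edges. If it meets $E_1$, it does not meet $E_2$, so it meets $E_1$ in an even number of edges. Hence the mod-2 sum meets $E_1$ in an even number of edges. But the walk of Step 2 meets $E_1$ exactly in $\{f_1\}$. $\square$

**Lemma 6.** Let $R$ be a box with side lengths $L_1,\dots,L_d$, $S\subset R$, and let $\partial_RS$ be the set of edges inside $R$ between $S$ and $R\setminus S$. Then
$$|S|\,|R\setminus S|\le|R|\,\max_iL_i\,|\partial_RS|. \tag{7}$$

*Proof.* Join each $x\in S$ to each $y\in R\setminus S$ by the path that corrects the coordinates $1,\dots,d$ in order. Each path uses an edge of $\partial_RS$. An edge in direction $i$ on this path determines $y_1,\dots,y_{i-1},x_{i+1},\dots,x_d$. So it is used by at most $L_1\cdots L_i\cdot L_i\cdots L_d=|R|L_i$ pairs. $\square$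

**Definition (coarse-graining).** $\mathcal Q_k$ is the partition of $\mathbb Z^d$ into the cubes $2^k(z+[0,1)^d)\cap\mathbb Z^d$, $z\in\mathbb Z^d$, and
$$A_k=\bigcup\{Q\in\mathcal Q_k:|Q\cap A|\ge\tfrac12|Q|\},\qquad A_0=A.$$

For example, let $d=2$ and $A=\{0,1,2\}\times\{0,1\}$. The cube $\{0,1\}^2$ is full and $\{2,3\}\times\{0,1\}$ is half full, so $A_1=\{0,1,2,3\}\times\{0,1\}$. At scale $4$ only $6$ of the $16$ sites of $\{0,1,2,3\}^2$ are in $A$, so $A_2=\emptyset$.

**Lemma 7.** Let $A\in\mathcal A_n$.

- (i) $|A_k\triangle A_{k+1}|\le6\cdot2^kn$.
- (ii) Let $K$ be the least integer with $2^{K(d-1)}\ge n$. Then $A_K=\emptyset$.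
- (iii) For $d\ge3$ and $0\le k<K$, $N_k:=\#\{A_k:A\in\mathcal A_n\}\le2n\exp\big(C_1(k+1)\,n\,2^{-k(d-1)}\big)$.

*Proof.*

**Step 1 (part (i): the coarse set is close to the fine one).** Let $Q\in\mathcal Q_k$ have side $L=2^k$. The larger of $|Q\cap A|,|Q\setminus A|$ is at least $L^d/2$, so (7) gives $\min(|Q\cap A|,|Q\setminus A|)\le2L\,|\partial_Q(A\cap Q)|$. The left side is $|(A\triangle A_k)\cap Q|$. Summing over $Q$, $|A\triangle A_k|\le2^{k+1}n$. By the triangle inequality, $|A_k\triangle A_{k+1}|\le2^{k+1}n+2^{k+2}n=6\cdot2^kn$.

**Step 2 (part (ii): at the top scale nothing is left).** Let $P_iA$ be the projection of $A$ along $e_i$. The Loomis–Whitney inequality says $|A|^{d-1}\le\prod_i|P_iA|$. Each line in direction $e_i$ that meets $A$ has at least two boundary edges, so with the arithmetic–geometric mean inequality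
$$n\ge2\sum_i|P_iA|\ge2d\Big(\prod_i|P_iA|\Big)^{1/d}\ge2d\,|A|^{(d-1)/d}.$$
So $2|A|\le2(n/2d)^{d/(d-1)}<n^{d/(d-1)}\le2^{Kd}$, and no cube of $\mathcal Q_K$ is half full.

For (iii) let $L=2^k$ and $\ell=2^{k(d-1)}=L^{d-1}<n$.

**Step 3 (few cube faces bound $A_k$).** Call a pair $\{Q,Q'\}$ of adjacent cubes of $\mathcal Q_k$ a *boundary pair* if exactly one of them, say $Q$, is in $A_k$. Put $R=Q\cup Q'$ and $S=A\cap R$. Both $|S|\ge|Q\cap A|$ and $|R\setminus S|\ge|Q'\setminus A|$ are at least $L^d/2$, and their sum is $2L^d$. So $|S||R\setminus S|\ge\frac12\cdot\frac32L^{2d}=\frac34L^{2d}$. By (7), with $|R|\max_iL_i=2L^d\cdot2L$,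
$$|\partial_RS|\ge\frac{\frac34L^{2d}}{4L^{d+1}}=\frac3{16}L^{d-1}>0.$$
An edge of $\partial A$ lies inside $Q\cup Q'$ for at most $2d$ adjacent pairs. Hence the number of boundary pairs is at most $\frac{32d}3\frac n\ell\le M:=11d\,\frac n\ell$. The finite set $A_k$ is determined by its set of boundary pairs: whether a cube belongs to $A_k$ is the parity of the number of boundary pairs along a path of cubes to infinity.

**Step 4 (a much coarser cover of the boundary, at scale $\ell$).** To say where the boundary pairs are, let $\mathcal T$ be the set of cubes of $\mathcal Q_{k(d-1)}$, of side $\ell$, that meet the set $W$ of Lemma 5. Choose a maximal set $w_1,\dots,w_r\in W$ with pairwise $\ell_\infty$-distances at least $\ell$. If $r\ge2$, then by $*$-connectedness $W$ contains points at every integer distance $0,1,\dots,\ell$ from each $w_i$. The sets $\{w\in W:|w-w_i|_\infty<\ell/2\}$ are disjoint and have at least $\ell/2$ points each. As $|W|\le2n$, $r\le4n/\ell$. If $r=1$, this holds because $n>\ell$. By maximality every $w\in W$ is within distance $\ell-1$ of some $w_i$, and an interval of $2\ell-1$ integers meets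 at most $3$ dyadic intervals of length $\ell$. So
$$|\mathcal T|\le3^dr\le\tau:=4\cdot3^d\,\frac n\ell.$$

**Step 5 (count the possible $\mathcal T$).** Since $W$ is $*$-connected, $\mathcal T$ is $*$-connected as a set of coarse sites. Let $je_1$, $j\ge1$, be the first point of the positive $e_1$-axis outside $A$. Then $je_1\in W$. The lines in direction $e_2$ through $0,e_1,\dots,(j-1)e_1$ each contribute at least $2$ edges, so $n\ge2j$. So $\mathcal T$ contains one of at most $n$ given cubes. The number of $*$-connected sets of $s$ cubes containing a given one is at most $9^{ds}$: walk around a spanning tree in $2(s-1)$ steps, with at most $3^d$ choices for each. So there are at most $n\sum_{s\le\tau}9^{ds}\le2n\,9^{d\tau}$ possible $\mathcal T$.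

**Step 6 (count $A_k$ given $\mathcal T$).** For a boundary pair, $Q\cup Q'$ contains an edge of $\partial A$ by Step 3, so $Q$ or $Q'$ meets $W$. It is then contained in a cube of $\mathcal T$, as $k(d-1)\ge k$. A cube of side $\ell$ contains $(\ell/L)^d=2^{(d-2)kd}$ cubes of $\mathcal Q_k$. So boundary pairs are chosen among at most $G:=2d\,\tau\,2^{(d-2)kd}$ candidates, and $G/M=\frac{8\cdot3^d}{11}2^{d(d-2)k}\ge1$. For an integer $G'\le G$,
$$\sum_{i\le M}\binom{G'}i\le\Big(\frac GM\Big)^M\sum_i\binom{G'}i\Big(\frac MG\Big)^i=\Big(\frac GM\Big)^M\Big(1+\frac MG\Big)^{G'}\le\Big(\frac{eG}M\Big)^M,$$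
and $\log(eG/M)\le C_0(k+1)$. Multiplying this with the count of Step 5, and recalling that $M$ and $\tau$ are constants times $n2^{-k(d-1)}$, gives (iii). $\square$

## Summing over scales

**Proposition 8.** Let $d\ge3$. There are $c=c(d)>0$ and $p_1=p_1(d)\in(0,1)$ such that for $p<p_1$, all $n\ge2d$, and all $V=V_N^e$ or $V_N^o$,
$$\mathbb P(\mathrm{Bad}_n)\le p^{\,c\,n^{1/3}}. \tag{8}$$

*Proof.*

**Step 1 (many closed sites next to a contour are unlikely).** We have $|\partial^+A|\le n$, and $K\ge1$ because $n>1$, so Lemma 7(iii) with $k=0$ bounds $N_0=|\mathcal A_n|$. Since $2n\,2^n\le e^{2n}$,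
$$\mathbb P\big(\exists A\in\mathcal A_n:\kappa(A)\ge\tfrac n{12d}\big)\le2ne^{C_1n}\,2^n\,p^{n/(12d)}\le e^{(C_1+2)n}p^{n/(12d)}\le p^{n/(24d)}$$
as soon as $p\le e^{-24d(C_1+2)}$, uniformly in $n$.

**Step 2 (split $X_A$ over the scales).** Fix $u$. For $A\in\mathcal A_n$, $A_0=A$ and $A_K=\emptyset$, so $X_A=\sum_{k=0}^{K-1}(X_{A_k}-X_{A_{k+1}})$. Put $t_k=\frac n{8d(k+1)^2}$. Then $\sum_kt_k\le\frac{\pi^2}{48d}n<\frac n{4d}$. So if $|X_A|\ge\frac n{4d}$, then $|X_{A_k}-X_{A_{k+1}}|\ge t_k$ for some $k<K$, and in particular $A_k\ne A_{k+1}$. There are at most $N_kN_{k+1}$ pairs $(A_k,A_{k+1})$, with $N_K=1$. By Lemma 4 and Lemma 7(i), since $t_k/(6p\cdot6\cdot2^kn)=1/(py_k)$ for the $y_k$ below,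
$$\mathbb P\big(\exists A\in\mathcal A_n:|X_A|\ge\tfrac n{4d}\big)\le\sum_{k<K}2N_kN_{k+1}e^{-\Phi_k}, \tag{9}$$
$$\Phi_k=\frac n{32d(k+1)^2}\log\Big(1+\frac1{p\,y_k}\Big),\qquad y_k=288d\,2^k(k+1)^2.$$

**Step 3 (a lower bound for $\Phi_k$).** The function $s\mapsto s\log(1+1/(ps))$ is nondecreasing. So $\log(1+\frac1{py_k})\ge\frac{y_0}{y_k}\lambda$ with $\lambda=\lambda(p)=\log(1+\frac1{288dp})$, and $y_0/y_k=2^{-k}(k+1)^{-2}$. Hence
$$\Phi_k\ge\frac{\lambda q_k}{32d},\qquad q_k=\frac{n2^{-k}}{(k+1)^4}.$$

**Step 4 (compare $q_k$ with the entropy; here $d\ge3$ enters).** For $k<K$ we have $2^k<n^{1/(d-1)}\le n^{1/2}$. Hence $q_k\ge n^{1/2}(1+\frac12\log_2n)^{-4}\ge c_0n^{1/3}$, and so $\log(2n)\le C_3q_k$. Also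
$$(k+2)\,n\,2^{-k(d-1)}\le(k+2)\,n\,2^{-2k}=(k+2)(k+1)^42^{-k}q_k\le C_4q_k.$$
By Lemma 7(iii) for $k$ and $k+1$ (or $N_K=1$), $\log(N_kN_{k+1})\le C_2q_k$.

**Step 5 (sum).** If $\lambda\ge64dC_2$, each term of (9) is at most $2\exp(-\lambda q_k/(64d))$, so the sum is at most $2K\exp(-\lambda c_0n^{1/3}/(64d))$. We have $K\le1+\log_2n$, and there are $2d$ directions $u$. For $\lambda$ so large that $4d(1+\log_2n)\le\exp(\lambda c_0n^{1/3}/(128d))$ for all $n\ge2d$, the total over $u$ is at most $\exp(-\lambda c_0n^{1/3}/(128d))$. If $p^{-1/2}\ge288d$, then $\lambda\ge\log\frac1{288dp}\ge\frac12\log\frac1p$. So for small $p$, together with Step 1, $\mathbb P(\mathrm{Bad}_n)\le2p^{c'n^{1/3}}$ with $c'=\min(\frac1{24d},\frac{c_0}{256d})$. This is at most $p^{(c'/2)n^{1/3}}$ once $2p^{c'/2}\le1$. Take $c=c'/2$. $\square$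

For $d=2$ this estimate breaks down at the top scale. There $2^{K-1}\ge n/2$, so $\log(1+s)\le s$ gives $\Phi_{K-1}\le\frac{n}{32d}\cdot\frac1{p\cdot288d\cdot n/2}$, which is bounded in $n$. The last term of (9) is then no longer small for large $n$.

## Draws for small $p$ when $d\ge3$

*Proof of Theorem 1.* Let $d\ge3$ and $p<p_1$. If P1 wins on $V_N^e\setminus C$, then by Lemma 1 some MIS omits $o$. If P2 wins on $V_N^o\setminus C$, then every MIS contains $o$. By (5), in either case $\bigcup_{n\ge2d}\mathrm{Bad}_n$ occurs for the corresponding $V$. Conditioning on $o\notin C$ costs at most a factor $1/(1-p)$, so (2) and (8) give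
$$\mathbb P_o(\text{not draw})\le\frac2{1-p}\sum_{n\ge2d}p^{\,cn^{1/3}}\ \xrightarrow[p\to0]{}\ 0$$
by dominated convergence, with the summable majorant $p_1^{\,cn^{1/3}}$. So $\mathbb P_o(\text{draw})\to1$, and there is $p_0(d)>0$ with $\mathbb P_o(\text{draw})>0$ for all $p<p_0(d)$. $\blacksquare$

## The cheapest ways to win

The shortest wins are easy to see. P1 wins at once if some neighbor $y$ of $o$ is open and its other $2d-1$ neighbors are closed. P2 wins if all $2d$ neighbors of $o$ are closed. Theorem 2 says that for small $p$ these dominate. The point is that a win needs many closed sites near a set $T$ of sites, and the count is governed by how $N(T)$ grows.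

**Lemma 9.** Let $d\ge2$ and let $T\subset\mathbb Z^d$ be finite and nonempty. Then $|N(T)|\ge|T|+2d-1$, with strict inequality if $|T|\ge2$.

For $T=\{o\}$ this is an equality. For $d=2$ and $T=\{o,e_1+e_2\}$ the two neighborhoods share $e_1$ and $e_2$, so $|N(T)|=6=|T|+2d$.

*Proof.* We have $N(T)=T+B$ with $B=\{\pm e_i\}$.

**Step 1 (the inequality).** Choose a linear functional $f$, injective on $\mathbb Z^d$, with $f(e_1)>\dots>f(e_d)>0$, and order $T=\{a_1<\dots<a_m\}$ and $B=\{b_1<\dots<b_{2d}\}$ by $f$. So $b_1=-e_1$, $b_2=-e_2$, $b_d=-e_d$, $b_{d+1}=e_d$. Along any lattice staircase from $(1,1)$ to $(m,2d)$ with unit up and right steps, the sums $a_i+b_j$ are strictly increasing. This gives $m+2d-1$ elements.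

**Step 2 (strictness).** If $|T+B|=m+2d-1$, every staircase lists all of $T+B$ in increasing order. Compare two staircases that differ only in passing through $(i+1,j)$ or $(i,j+1)$ between $(i,j)$ and $(i+1,j+1)$. This gives $a_{i+1}-a_i=b_{j+1}-b_j$ for all $i<m$, $j<2d$. If $m\ge2$, then $b_{j+1}-b_j$ is constant in $j$. But $b_2-b_1=e_1-e_2\ne2e_d=b_{d+1}-b_d$, a contradiction. $\square$

*Proof of Theorem 2.*

**Step 1 (only small contours matter).** Choose $n_1$ with $\frac c2n_1^{1/3}\ge2d+1$. For $p<p_1$, by (8),
$$\mathbb P\Big(\bigcup_{n\ge n_1}\mathrm{Bad}_n\Big)\le p^{2d+1}\sum_np_1^{\,cn^{1/3}/2}=O(p^{2d+1})$$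
uniformly in $V$. If $A\in\mathcal A$ and $|\partial A|<n_1$, then $A\cup N(A)\subset\Lambda_{n_1+1}$ by (3).

**Step 2 (upper bound for P1).** If P1 wins on $V=V_N^e\setminus C$, some MIS $I$ of $V_N^e\setminus C$ omits $o$. Take $A$ from Lemma 3. If $|\partial A|\ge n_1$, then by (5) an event of probability $O(p^{2d+1})$ occurs. Suppose $|\partial A|<n_1$. We compare $I$ with the set that uses all even sites inside $A$. Let $E_A$ be the set of open even sites of $A$. By (a), no site of $I\setminus A$ is adjacent to $A$, so $(I\setminus A)\cup E_A$ is independent and $|I\cap A|\ge|E_A|$.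

Let $T$ and $I_e$ be the sets of odd and even sites of $I\cap A$. By (c), neighbors of $T$ outside $A$ are closed. So $N(T)\setminus C\subset E_A$, and this set is disjoint from $I$. Also $o\in E_A\setminus I$. Hence
$$|T|+|I_e|\ge|E_A|\ge|I_e|+|(N(T)\setminus C)\cup\{o\}|,$$
that is, $|T|\ge|(N(T)\setminus C)\cup\{o\}|\ge1$. So $T\ne\emptyset$ and, as $o\notin C$,
$$|N(T)\cap C|\ge|N(T)|-|T|+\mathbf 1\{o\notin N(T)\}.$$
By Lemma 9 this is at least $2d$ unless $T=\{y\}$ with $y\sim o$. In that case at least $2d-1$ sites of $N(y)$ are closed, hence, as $o$ is open, all of $N(y)\setminus\{o\}$ are closed. So outside an event (depending on $N$) of probability $O(p^{2d+1})$, either at least $2d$ sites of $\Lambda_{n_1+1}$ are closed, which has probability $O(p^{2d})$, or $N(y)\setminus\{o\}\subset C$ for some $y\sim o$. Hence $\mathbb P_o(\text{P1 wins on }V_N^e\setminus C)\le2d\,p^{2d-1}+O(p^{2d})$ uniformly in $N$. By Lemma 2 and Fatou's lemma the same bound holds for $\mathbb P_o(\text{P1 wins})$.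

**Step 3 (lower bound for P1).** P1 wins if some $y\sim o$ is open with $N(y)\setminus\{o\}\subset C$. For one $y$ this has probability $(1-p)p^{2d-1}$. Two distinct $y,y'\sim o$ have at most one common neighbor besides $o$, so both events together require at least $4d-3$ closed sites. By inclusion–exclusion
$$\mathbb P_o(\text{P1 wins})\ge2d(1-p)p^{2d-1}-O(p^{4d-3})=2d\,p^{2d-1}-O(p^{2d}).$$

**Step 4 (upper bound for P2).** If P2 wins on $V_N^o\setminus C$, then $o$ is in every MIS. Take an MIS $I$ and $A$ from Lemma 3, with $|\partial A|<n_1$ outside an event of probability $O(p^{2d+1})$. Let $O_A$ be the set of open odd sites of $A$. By (a), $(I\setminus A)\cup O_A$ is independent. It omits $o$, so it is not maximum: $|O_A|<|I\cap A|$. Let $T\ni o$ be the set of even sites and $I_o$ the set of odd sites of $I\cap A$. By (c) with parities exchanged, $N(T)\setminus C\subset O_A$, and this set is disjoint from $I$. So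
$$|T|+|I_o|>|O_A|\ge|I_o|+|N(T)\setminus C|.$$
Hence $|N(T)\setminus C|\le|T|-1$, and $|N(T)\cap C|\ge|N(T)|-|T|+1\ge2d$, with at least $2d+1$ unless $T=\{o\}$, in which case $N(o)\subset C$. All these sites lie in $\Lambda_{n_1+1}$. So $\mathbb P_o(\text{P2 wins on }V_N^o\setminus C)\le p^{2d}+O(p^{2d+1})$ uniformly in $N$, and by Lemma 2 and Fatou's lemma the same holds for $\mathbb P_o(\text{P2 wins})$.

**Step 5 (lower bound for P2, and draws).** P2 wins if $N(o)\subset C$, which has probability $p^{2d}$. Subtracting both probabilities from $1$ gives the statement on draws. $\blacksquare$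

## Dimension two: fluctuations against the boundary

Let $d=2$ and $p\in(0,1)$. The two truncations differ only along the boundary of the box, and each draw point in the bulk makes the difference of their independence numbers sensitive to one more site. In $d=2$ these two effects have the same order $N$, and this will exclude draws.

For $x\in\mathbb Z^2$ let $D_x$ be the event, depending only on $C\setminus\{x\}$, that the game started at $x$ is a draw when $x$ is made open. Then $\mathbb P(D_x)=\mathbb P_o(\text{draw})=:\delta$, and the events are translation covariant. Suppose $\delta>0$.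

*Proof of Theorem 3.*

**Step 1 (a quantity whose discrete derivatives detect draws).** Let $\psi_M(C)=\alpha_{V_M^e}(C)-\alpha_{V_M^o}(C)$. For $x\in\Lambda_M$ and $V=V_M^e$ or $V_M^o$,
$$\alpha_V(C\cup\{x\})-\alpha_V(C\setminus\{x\})=-\mathbf 1\{x\text{ is in every MIS of }V\setminus(C\setminus\{x\})\},$$
and by Lemma 1 this is $-\mathbf 1\{\text{P2 wins on }V\text{ from }x\}$, with $x$ open. The finite game always has a winner. So by Lemma 2, for even $x$, as $M\to\infty$ the indicator for $V_M^e$ tends to $\mathbf 1\{\text{P1 does not win}\}$ and that for $V_M^o$ tends to $\mathbf 1\{\text{P2 wins}\}$. For odd $x$ the roles of $V_M^e,V_M^o$ are exchanged. Hence, with $s_x=-1$ for $x$ even and $s_x=+1$ for $x$ odd,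
$$\partial_x\psi_M:=\psi_M(C\cup\{x\})-\psi_M(C\setminus\{x\})\longrightarrow s_x\mathbf 1_{D_x}\qquad(M\to\infty),\qquad|\partial_x\psi_M|\le1. \tag{10}$$

**Step 2 (the box influences $\psi_M$ only through its boundary).** Let $\Lambda=\Lambda_N$ with $N\ge1$, and $M\ge N$. For finite $V\supset\Lambda$,
$$\alpha_\Lambda(C)+\alpha_{V\setminus\Lambda}(C)-8N\le\alpha_V(C)\le\alpha_\Lambda(C)+\alpha_{V\setminus\Lambda}(C).$$
For the lower bound take the union of optimal sets and delete the sites of $\Lambda$ with a coordinate $\pm N$; there are $8N$ such sites. Subtracting the cases $V=V_M^e$ and $V=V_M^o$, the terms $\alpha_\Lambda$ cancel, and $\psi_M(C)$ equals a function of $C\setminus\Lambda$ plus an error in $[-8N,8N]$. Since $C\setminus\Lambda$ is independent of $C\cap\Lambda$,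
$$g_{N,M}:=\mathbb E[\psi_M\mid C\cap\Lambda]-\mathbb E\psi_M\quad\text{satisfies}\quad|g_{N,M}|\le16N.$$

**Step 3 (write this as a martingale and let $M\to\infty$).** Order $\mathbb Z^2$ lexicographically by $\prec$, let $\eta_x=\mathbf 1\{x\in C\}$ and $\mathcal F_{x-}=\sigma(\eta_y:y\in\Lambda,\ y\prec x)$. We have $\psi_M(C)=\psi_M(C\setminus\{x\})+\eta_x\,\partial_x\psi_M$, where $\psi_M(C\setminus\{x\})$ and $\partial_x\psi_M$ do not depend on $\eta_x$. So revealing the $\eta_x$, $x\in\Lambda$, in order gives
$$g_{N,M}=\sum_{x\in\Lambda}(\eta_x-p)\,\mathbb E[\partial_x\psi_M\mid\mathcal F_{x-}].$$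
Letting $M\to\infty$ and using (10) with bounded convergence,
$$g_N:=\sum_{x\in\Lambda_N}s_x(\eta_x-p)Z_x,\qquad Z_x=\mathbb P(D_x\mid\mathcal F_{x-}),\qquad|g_N|\le16N. \tag{11}$$

The increments in (11) are orthogonal, so $\mathbb Eg_N^2=p(1-p)\sum_{x\in\Lambda_N}\mathbb E Z_x^2$, and this is at least $p(1-p)\delta^2|\Lambda_N|$, which is of order $N^2$. It is tempting to contradict (11) by this second moment. But (11) only says $\mathbb Eg_N^2\le256N^2$, and the two orders agree. So the variance alone gives no contradiction. What does give one is that $g_N/N$ has approximately Gaussian exponential moments, whereas a bounded variable does not. To see this we need the conditional variances to be nearly deterministic.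

**Step 4 (the conditional variance converges).** Let
$$\Sigma_N=N^{-2}p(1-p)\sum_{x\in\Lambda_N}Z_x^2,\qquad Y_x=\mathbb P(D_x\mid\eta_y,\ y\prec x),\qquad v=4p(1-p)\,\mathbb E[Y_o^2].$$
Here $v\ge4p(1-p)\delta^2>0$. We show that $\Sigma_N\to v$ in $L^1$.

Let $Y_x^R=\mathbb P(D_x\mid\eta_y:\ y\prec x,\ |y-x|_\infty\le R)$ and $\varepsilon_R=\|Y_x-Y_x^R\|_2$. This does not depend on $x$, since $\prec$ is translation invariant, and $\varepsilon_R\to0$ by Lévy's theorem on conditional expectations along increasing $\sigma$-fields. For $x\in\Lambda_{N-R}$ the three $\sigma$-fields in the definitions of $Y_x^R$, $Z_x$, $Y_x$ are nested. So $Z_x$ is the $L^2$-projection of $Y_x$ onto the $\mathcal F_{x-}$-measurable variables, and $Y_x^R$ is one of these. Thus $\|Y_x-Z_x\|_2\le\varepsilon_R$. Since $|a^2-b^2|\le2|a-b|$ on $[0,1]$ and $|\Lambda_N\setminus\Lambda_{N-R}|=O(RN)$,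
$$N^{-2}\,\mathbb E\sum_{x\in\Lambda_N}|Z_x^2-Y_x^2|\le N^{-2}\big(2\varepsilon_R|\Lambda_N|+O(RN)\big).$$
The $\limsup$ of the right side is at most $8\varepsilon_R$, for every $R$, so the left side tends to $0$.

Similarly $|\Lambda_N|^{-1}\sum_{x\in\Lambda_N}Y_x^2$ differs from $|\Lambda_N|^{-1}\sum_{x\in\Lambda_N}(Y_x^R)^2$ by at most $2\varepsilon_R$ in $L^1$. The variables $(Y_x^R)^2\in[0,1]$ are identically distributed and independent at $\ell_\infty$-distance greater than $2R$. So the variance of the latter average is at most $(4R+1)^2/|\Lambda_N|\to0$. Its mean $\mathbb E[(Y_o^R)^2]$ is within $2\varepsilon_R$ of $\mathbb E[Y_o^2]$. Letting $N\to\infty$ and then $R\to\infty$, $|\Lambda_N|^{-1}\sum_{x\in\Lambda_N}Y_x^2\to\mathbb E[Y_o^2]$ in $L^1$. As $|\Lambda_N|/N^2\to4$, the claim follows.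

**Step 5 (a lower bound for each exponential moment).** Let $t>0$, $N\ge2t$ and $a=t/N\le\frac12$. Put $\xi_x=s_x(\eta_x-p)Z_x$. Then $|\xi_x|\le1$, $\mathbb E[\xi_x\mid\mathcal F_{x-}]=0$, and $\sigma_x^2:=\mathbb E[\xi_x^2\mid\mathcal F_{x-}]=p(1-p)Z_x^2\le\frac14$. For $|z|\le1$ we have $e^z\ge1+z+\frac{z^2}2-\frac{|z|^3}2$: for $z\ge0$ this is clear, and for $z<0$ Taylor's formula gives $e^z\ge1+z+\frac{z^2}2+\frac{z^3}6$. Hence
$$\mathbb E[e^{a\xi_x}\mid\mathcal F_{x-}]\ge1+w,\qquad w=\frac{a^2}2\sigma_x^2-\frac{a^3}2\ge-\frac1{16}.$$
Also $|w|\le\frac{a^2}8+\frac{a^3}2\le\frac38a^2$, so $w^2\le a^3$. For $w\ge-\frac12$ we have $\log(1+w)\ge w-w^2$, because the difference of the two sides has derivative $w(1+2w)/(1+w)$ and vanishes at $0$. So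
$$\log\mathbb E[e^{a\xi_x}\mid\mathcal F_{x-}]\ge\tfrac{a^2}2\sigma_x^2-2a^3. \tag{12}$$

**Step 6 (contradiction).** Taking conditional expectations site by site, from the last site to the first, we see that
$$\exp\Big(ag_N-\sum_{x\in\Lambda_N}\log\mathbb E[e^{a\xi_x}\mid\mathcal F_{x-}]\Big)$$
has expectation $1$. Here $ag_N\le16t$ by (11). Further, $\frac{a^2}2\sum_x\sigma_x^2=\frac{t^2}2\Sigma_N$, and $2a^3|\Lambda_N|\le18t^3/N$ because $|\Lambda_N|\le9N^2$. So (12) gives
$$1\le e^{16t+18t^3/N}\,\mathbb E\exp\Big(-\frac{t^2}2\Sigma_N\Big).$$
Let $N\to\infty$. By bounded convergence, since $\Sigma_N\ge0$ and $\Sigma_N\to v$ in probability, $1\le e^{16t-t^2v/2}$. This is false for $t>32/v$. Hence $\delta=0$. $\blacksquare$
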